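\title{A non-realizable abstract order type with three interior points}

\begin{abstract}
A simple abstract order type assigns a sign to each ordered triple of a finite set, subject to axioms satisfied by the orientations of triples of points in general position in the plane. It is known that such an object is realizable by points if it has at most two interior points, and that there is a non-realizable one with four interior points. We construct a non-realizable simple abstract order type with exactly three interior points and $79$ extreme points, and more generally with $k$ interior and $n$ extreme points for all $k\ge 3$ and $n\ge 79$. The example is a non-convex polygon, star-shaped around a triangle, whose vertices are declared to be in convex position.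
\end{abstract}

\section{Introduction}

For points $a,b,c\in\mathbb R^2$ write
\[
[a,b,c]=\det\begin{pmatrix} a&b&c\\ 1&1&1\end{pmatrix}=\det(b-a,\,c-a).
\]
This number is positive, negative or zero according as $a,b,c$ are in counterclockwise order, in clockwise order or collinear; equivalently, $[a,b,c]>0$ if and only if the counterclockwise angle at $a$ from $b$ to $c$ lies in $(0,\pi)$. For a finite set with no three collinear points, the signs of these determinants are constrained by two identities. First, for vectors $\omega_a,\omega_b,\omega_c,\omega_d\in\mathbb R^2$ and $|ab|=\det(\omega_a,\omega_b)$,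
\begin{equation}\label{eq:GP}
|ab|\,|cd|-|ac|\,|bd|+|ad|\,|bc|=0;
\end{equation}
this is the determinant of $\omega_a$ with the relation $|cd|\,\omega_b-|bd|\,\omega_c+|bc|\,\omega_d=0$ given by Cramer's rule. For $\omega_a=a-e$, and so on, we have $|ab|=[e,a,b]$. Second, for any four points,
\begin{equation}\label{eq:affine}
[b,c,d]-[a,c,d]+[a,b,d]-[a,b,c]=0,
\end{equation}
as one sees by expanding the $4\times4$ determinant with columns $(a,1,1),\dots,(d,1,1)$ along its last row. A vanishing sum of nonzero terms has terms of both signs, and this is what the following axioms retain.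

Let $E$ be a finite set with $|E|\ge3$. A \emph{simple abstract order type} on $E$ (equivalently, a uniform rank $3$ acyclic chirotope) is a map $\chi$ from the ordered triples of distinct elements of $E$ to $\{+,-\}$ such that:
\begin{itemize}
\item[(A1)] $\chi$ changes sign when two entries are swapped;
\item[(A2)] for all distinct $e,a,b,c,d\in E$, both signs occur among
\[
\chi(e,a,b)\chi(e,c,d),\qquad -\chi(e,a,c)\chi(e,b,d),\qquad \chi(e,a,d)\chi(e,b,c);
\]
\item[(A3)] for all distinct $a,b,c,d\in E$, the signs $\chi(b,c,d)$, $-\chi(a,c,d)$, $\chi(a,b,d)$, $-\chi(a,b,c)$ are not all equal.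
\end{itemize}
We call $\chi$ \emph{realizable} if there is an injective map $r\colon E\to\mathbb R^2$ with $\chi(a,b,c)=\operatorname{sign}[r(a),r(b),r(c)]$ for all distinct $a,b,c$. An element $x$ is an \emph{interior point} of $\chi$ if there are distinct $a,b,c\in E\setminus\{x\}$ with
\[
\chi(a,b,x)=\chi(b,c,x)=\chi(c,a,x)=\chi(a,b,c),
\]
and an \emph{extreme point} otherwise. In a realization the displayed condition says that $x$ lies inside the triangle $abc$, so the extreme points are the vertices of the convex hull.

The number of interior points measures how far $\chi$ is from convex position, and one may ask how many of them it takes for the axioms to admit a non-realizable solution. It is known that every simple abstract order type with at most $2$ interior points is realizable, and that there is a non-realizable one, due to Ringel, with $4$ interior points. This leaves the following question, posed by Dobbins and Lee~\cite{DL}: \emph{is every simple abstract order type with exactly $3$ interior points realizable?} There is a reason to hope so. Three interior points have no shape of their own, since any two triangles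 are affinely equivalent, and among themselves the extreme points are only asked to be in convex position. The answer is nevertheless negative.

\begin{theorem}\label{thm:A}
There is a non-realizable simple abstract order type with exactly $3$ interior points and $79$ extreme points.
\end{theorem}

\begin{theorem}\label{thm:B}
For all $k\ge3$ and $n\ge79$ there is a non-realizable simple abstract order type with exactly $k$ interior and exactly $n$ extreme points. Consequently, by the known result for at most $2$ interior points, all simple abstract order types with exactly $k$ interior points are realizable if and only if $k\le2$.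
\end{theorem}

The source of candidates is a simple operation: take a polygon that winds once around a finite set $I$, keep the true orientation of every triple that meets $I$, and declare the vertices of the polygon to be in convex position. Section~\ref{sec:lemma} shows that this always satisfies the axioms. A realization is then a \emph{convex} polygon that looks, from the points of $I$, exactly like the given one. For $I=\{x,y,z\}$ we pass in Section~\ref{sec:chart} to a projective chart in which the lines through $y$, $z$ and $x$ are horizontal, vertical and radial. There $\chi$ prescribes how the vertices compare in abscissa, ordinate and slope, and Section~\ref{sec:gadgets} extracts two quantitative consequences from such comparisons, one bounding the steepness of two edges from above and one forcing it to be nearly $1$. Sections~\ref{sec:model} and~\ref{sec:nonreal} build the example and carry out the estimates, and Section~\ref{sec:B} proves Theorem~\ref{thm:B}.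

\section{Declaring a star-shaped polygon convex}\label{sec:lemma}

Let $w_1,\dots,w_m$ be the vertices of a closed polygon (indices modulo $m$) and let $o$ be a point on none of its edges. Each edge $w_iw_{i+1}$ subtends at $o$ a signed angle in $(-\pi,\pi)$, and the \emph{winding number} about $o$ is the sum of these angles divided by $2\pi$. It is an integer that depends continuously on $o$, so it is constant on every connected set that misses the edges.

\begin{lemma}\label{lem:convexify}
Let $I\subset\mathbb R^2$ be finite and nonempty, and let $W=\{w_1,\dots,w_m\}$, $m\ge3$, be a set of $m$ points outside $I$ such that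
\begin{itemize}
\item[(i)] no three distinct points of $I\cup W$, at least one of which is in $I$, are collinear;
\item[(ii)] $[o,w_i,w_{i+1}]>0$ for all $o\in I$ and all $i$;
\item[(iii)] the closed polygon $w_1w_2\cdots w_m$ has winding number $1$ about some point of $I$.
\end{itemize}
Define $\chi$ on $E=I\cup W$ as follows: on triples that meet $I$ let $\chi=\operatorname{sign}[\cdot,\cdot,\cdot]$, and let $\chi(w_i,w_j,w_k)=+$ if and only if $i,j,k$ occur in this cyclic order. Then $\chi$ is a simple abstract order type whose set of interior points is exactly $I$.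
\end{lemma}

Points of $W$ may be collinear among themselves, and the polygon may be far from convex.

\begin{example}\label{ex:one}
Let $I=\{o\}$ with $o=(0,0)$ and $w_1,\dots,w_4=(4,0),(1,1),(0,4),(-2,-1)$. The determinants in (ii) are $4,4,8,4$, and the polygon goes once around $o$. It is not convex, since $[w_1,w_2,w_3]=-8$, and $\chi$ overrules this sign. Here nothing new is obtained: pushing each $w_i$ along its ray from $o$ onto the unit circle keeps all triples through $o$ and puts the vertices in convex position. The same move realizes $\chi$ whenever $|I|=1$. With more points in $I$ a vertex cannot in general slide so freely, because a move that is invisible from one point of $I$ is visible from another.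
\end{example}

\begin{proof}[Proof of Lemma~\ref{lem:convexify}]
By (i), $\chi$ takes values in $\{+,-\}$, and (A1) holds by construction. Let $K$ be the convex hull of $I$. Since $[o,w_i,w_{i+1}]$ is an affine function of $o$, condition (ii) holds for all $o\in K$. The determinant vanishes on the edge $w_iw_{i+1}$, so no edge meets $K$; in particular $W\cap K=\emptyset$, and the winding number is $1$ about every point of $K$. Thus:
\begin{itemize}
\item[$(*)$] For every $o\in K$, the directions from $o$ to $w_1,w_2,\dots,w_m,w_1$ turn counterclockwise by steps in $(0,\pi)$ that add up to $2\pi$. In particular the rays from $o$ through $w_1,\dots,w_m$ are pairwise distinct.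
\end{itemize}

The triples through a fixed point of $I$ have their true orientations, so the difficulty lies in the triples through a fixed $w\in W$, where true and declared signs mix. A vertex of a convex hull sees all other points within an angle less than $\pi$, hence in a linear order. We show that $w$ behaves in this way with respect to $\chi$.

\emph{The view from a vertex.} Relabel cyclically so that $w=w_m$, and for distinct $a,b\in E\setminus\{w\}$ write $a\to b$ if $\chi(w,a,b)=+$. Exactly one of $a\to b$ and $b\to a$ holds. We claim that there is no $3$-cycle $a\to b\to c\to a$; then $a\to b\to c$ implies $a\to c$, so $\to$ is a linear order. If $a\to b\to c\to a$ and all three signs are true orientations, then $[w,a,b]$, $[w,b,c]$, $[w,c,a]$ are positive, their sum is $[a,b,c]$ by~\eqref{eq:affine}, and their ratios to this sum are the barycentric coordinates of $w$; so $w$ lies inside the triangle $abc$. We distinguish cases by the number of elements of $I$ in the cycle.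
\begin{itemize}
\item None. For $i,j<m$ we have $w_i\to w_j$ if and only if $i<j$, which allows no cycle.
\item One: $w_i\to w_j\to o\to w_i$. Then $i<j$. The relation $w_j\to o$ means $[o,w,w_j]>0$, that is, the angle at $o$ from $w$ to $w_j$ is in $(0,\pi)$. By $(*)$ the angle from $w$ to $w_i$ is positive and smaller, so $w_i\to o$, a contradiction.
\item Two: $o\to w_i\to o'\to o$. All three signs are true orientations, so $w$ lies inside the triangle $o\,w_i\,o'$. The line through $w_i$ and $w$ meets the side $oo'$ in a point $g\in K$, and $w$ lies between $g$ and $w_i$. So $w$ and $w_i$ lie on one ray from $g$, contrary to $(*)$.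
\item Three. Then $w$ lies inside a triangle with vertices in $I$, contrary to $w\notin K$.
\end{itemize}

\emph{Axiom \textup{(A2)}.} If $e\in I$, all six signs are true orientations, and (A2) follows from~\eqref{eq:GP} with $\omega_a=a-e$. If $e=w\in W$, assign to the elements of $E\setminus\{w\}$ angles in $(0,\pi)$ that increase along the order $\to$, and let $\omega_a$ be the unit vectors with these angles. Then $\chi(w,a,b)=\operatorname{sign}\det(\omega_a,\omega_b)$, and (A2) follows from~\eqref{eq:GP} again.

\emph{Axiom \textup{(A3)}.} Four points of $I$ satisfy (A3) by~\eqref{eq:affine}. Swapping two neighboring letters in $(a,b,c,d)$ permutes the four signs in (A3) and negates them all; for instance $(b,a,c,d)$ gives $\chi(a,c,d)$, $-\chi(b,c,d)$, $-\chi(a,b,d)$, $\chi(a,b,c)$. So whether four elements violate (A3) does not depend on their order, and if a violating quadruple contains $w\in W$ we may take $d=w$. The first three signs are then $\chi(w,b,c)$, $\chi(w,c,a)$, $\chi(w,a,b)$, and their equality gives a $3$-cycle on $a,b,c$ in one direction or the other.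

\emph{Interior points.} For $w\in W$, the equalities $\chi(a,b,w)=\chi(b,c,w)=\chi(c,a,w)$ would again give a $3$-cycle, so $w$ is extreme. Let $o\in I$, and let $\vartheta_j\in[0,2\pi)$ be the angle at $o$ from $w_1$ to $w_j$. By $(*)$ we have $0=\vartheta_1<\dots<\vartheta_m$, $\vartheta_2<\pi$ and $\vartheta_m>\pi$. Let $j$ be maximal with $\vartheta_j<\pi$, so $2\le j\le m-1$. By (i), $\vartheta_{j+1}\ne\pi$, hence $\vartheta_{j+1}\in(\pi,2\pi)$. The angles from $w_1$ to $w_j$, from $w_j$ to $w_{j+1}$ and from $w_{j+1}$ to $w_1$ all lie in $(0,\pi)$, so
\[
\chi(w_1,w_j,o)=\chi(w_j,w_{j+1},o)=\chi(w_{j+1},w_1,o)=+=\chi(w_1,w_j,w_{j+1}),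
\]
and $o$ is interior.
\end{proof}

\begin{remark}
Hypotheses (ii) and (iii) enter only through $(*)$ and $W\cap K=\emptyset$, and (iii) cannot be dropped. Let $o$ be the origin and let $w_j$ be the unit vector at angle $j\cdot144^\circ$ for $j=1,\dots,5$ (a pentagram, winding number $2$). Then (i) and (ii) hold, but $\chi(w_2,w_3,w_5)$, $\chi(w_3,o,w_5)$, $\chi(o,w_2,w_5)$ and $\chi(w_2,w_3,o)$ all equal $+$, so $w_5$ is interior.
\end{remark}

\section{A chart adapted to three interior points}\label{sec:chart}

Fix $x,y,z\in\mathbb R^2$ with $\Delta=[x,y,z]>0$. We want coordinates in which the triples meeting $\{x,y,z\}$ become comparisons of numbers. For this we send $x$ to the origin and $y,z$ to infinity in the two axis directions. Let $(\alpha_1,\alpha_2,\alpha_3)$ be the barycentric coordinates of a point $w$, so $w=\alpha_1x+\alpha_2y+\alpha_3z$ and $\alpha_1+\alpha_2+\alpha_3=1$. If $w$ is off the line $yz$, then $\alpha=\alpha_1\ne0$, and we put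
\[
s=-\alpha_2/\alpha_1,\qquad t=-\alpha_3/\alpha_1 .
\]
Then $(\alpha_1,\alpha_2,\alpha_3)=\alpha\,(1,-s,-t)$ and $\alpha(1-s-t)=1$. So $w\mapsto(s,t)$ is a bijection from the complement of the line $yz$ onto the complement of the line
\[
L:\ s+t=1,
\]
which is the image of the line at infinity. We call $w$ \emph{lower} if $s+t<1$ and \emph{upper} if $s+t>1$; these are the cases $\alpha>0$ and $\alpha<0$, that is, the side of $yz$ that contains $x$ and the other side. The open triangle $xyz$ goes to the quadrant $s,t<0$.

\begin{lemma}\label{lem:chart}
For points $w,w',w''$ off the line $yz$, with data $(\alpha,s,t)$, $(\alpha',s',t')$, $(\alpha'',s'',t'')$,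
\begin{gather*}
[y,z,w]=\Delta\alpha,\qquad [z,x,w]=-\Delta\alpha s,\qquad [x,y,w]=-\Delta\alpha t,\\
[x,w,w']=\Delta\alpha\alpha'(st'-ts'),\quad [y,w,w']=\Delta\alpha\alpha'(t'-t),\quad [z,w,w']=\Delta\alpha\alpha'(s-s'),\\
[w,w',w'']=\Delta\alpha\alpha'\alpha''\,\big[(s,t),(s',t'),(s'',t'')\big].
\end{gather*}
\end{lemma}

\begin{proof}
In $\mathbb R^3$ we have $(w,1)=\alpha_1(x,1)+\alpha_2(y,1)+\alpha_3(z,1)$, so the bracket of three points is $\Delta$ times the determinant of their barycentric coordinate vectors. These vectors are the standard basis vectors for $x,y,z$ and $\alpha(1,-s,-t)$ for $w$. Expanding along the basis vectors gives the first six formulas. For the last one, negate two rows of the matrix with columns $(1,-s,-t)$ and move the first row to the bottom; neither operation changes the determinant.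
\end{proof}

Thus the triples meeting $\{x,y,z\}$ record the type (lower or upper) of each point and the signs of
\begin{equation}\label{eq:signs}
s,\qquad t,\qquad s-s',\qquad t-t',\qquad st'-ts'.
\end{equation}
The point $z$ compares abscissas, $y$ compares ordinates, and $x$ compares slopes. The first four signs survive arbitrary increasing changes of $s$ and of $t$ that fix $0$, so they carry no metric information. The fifth ties the two coordinates together: in the positive quadrant we know the orders of $\log s$, of $\log t$ and of their difference.

Convexity is also easy to read in the chart. A set of points with distinct abscissas is a \emph{cap} if, of any three, the one with middle abscissa lies strictly above the chord of the other two, and a \emph{cup} if it always lies strictly below. Three points listed by decreasing abscissa form a cap if they are counterclockwise and a cup if they are clockwise. Since $\alpha\alpha'\alpha''$ is positive for three lower points and negative for three upper points, the last formula of Lemma~\ref{lem:chart} gives the following.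

\begin{lemma}\label{lem:capcup}
If $[w,w',w'']>0$ whenever $w,w',w''\in W$ have the same type and $s>s'>s''$, then in the chart the lower points of $W$ form a cap and the upper points form a cup.
\end{lemma}

So a convex polygon around $xyz$ appears in the chart like a hyperbola: a cap below $L$ and a cup above $L$. Define the \emph{steepness} of a chord as minus its slope,
\[
D(w,w')=\frac{t-t'}{s'-s}.
\]
For $s<s'<s''$ we have $D(w,w')<D(w',w'')$ in a cap and $D(w,w')>D(w',w'')$ in a cup. The line $L$ has steepness $1$.

\section{Two consequences of comparisons}\label{sec:gadgets}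

From now on points are written in chart coordinates. The first lemma shows that a few of the signs~\eqref{eq:signs} bound a product of steepnesses. The indices anticipate the names used in Section~\ref{sec:model}.

\begin{lemma}[four points]\label{lem:four}
Let $p_i=(s_i,t_i)$, $i=1,2$, and $q_i=(S_i,T_i)$, $i=3,4$, have positive coordinates, and put $m_i=t_i/s_i$. Suppose that $s_1<s_2$, $t_2<t_1<T_4<T_3$, $S_3<s_2$, $T_3/S_3<m_1$ and $T_4/S_4<m_2$. Then $S_3<S_4$ and
\[
D(p_1,p_2)\,D(q_3,q_4)<m_1m_2 .
\]
\end{lemma}

\begin{proof}
See Figure~\ref{fig:four}. We have $T_3<m_1S_3<m_1s_2$ and $T_4>t_1=m_1s_1$, so $0<T_3-T_4<m_1(s_2-s_1)$. Also $S_4>T_4/m_2>t_1/m_2$ and $S_3<s_2=t_2/m_2$, so $S_4-S_3>(t_1-t_2)/m_2>0$. Dividing, $D(q_3,q_4)<m_1m_2\,\frac{s_2-s_1}{t_1-t_2}=m_1m_2/D(p_1,p_2)$.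
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.85cm,y=0.85cm]
\draw[->] (0,0)--(9.4,0) node[right]{$s$};
\draw[->] (0,0)--(0,5.4) node[left]{$t$};
\draw[gray] (0,0)--(5.2,5.2) (0,0)--(9,4) (4.5,0)--(4.5,5.2) (0,3)--(9,3);
\draw[thick] plot[mark=*,mark size=1.6pt] coordinates{(3,3) (4.5,2)};
\draw[thick] plot[mark=*,mark size=1.6pt,mark options={fill=white}] coordinates{(4,3.7) (8,3.3)};
\draw[dashed] plot[mark=x,mark size=2.5pt,mark options={solid}] coordinates{(4.5,4.5) (6.75,3)};
\node[above left] at (3,3) {$p_1$};
\node[below right] at (4.5,2) {$p_2$};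
\node[below] at (4,3.7) {$q_3$};
\node[right] at (8,3.3) {$q_4$};
\node[right] at (4.6,4.65) {$r_3$};
\node[below] at (6.85,3) {$r_4$};
\end{tikzpicture}
\caption{The four-point inequality. The ray from the origin through $p_1$ meets the vertical through $p_2$ in $r_3$; the ray through $p_2$ meets the horizontal through $p_1$ in $r_4$. The chord $r_3r_4$ has steepness $m_1m_2/D(p_1,p_2)$, where $m_i$ is the slope of the ray through $p_i$. The point $q_3$ lies below and to the left of $r_3$ and $q_4$ above and to the right of $r_4$, so $q_3q_4$ is less steep than $r_3r_4$.}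
\label{fig:four}
\end{figure}

Here is the whole obstruction in an idealized form with six points.

\begin{example}\label{ex:ideal}
Let $p_1,p_2,q_3,q_4$ be as in Lemma~\ref{lem:four}, with $p_1$ below $L$, $q_4$ above $L$, and $t_1\le s_1$. Suppose that $e$ and $v$ are points \emph{on} $L$, that $e,p_1,p_2$ is a cap and $q_3,q_4,v$ is a cup, both listed by increasing abscissa. From $e$ to $p_1$ the abscissa increases and $s+t$ decreases, so $D(e,p_1)>1$, and hence $D(p_1,p_2)>1$. From $q_4$ to $v$ the same happens, so $D(q_4,v)>1$, and hence $D(q_3,q_4)>1$. But $m_2<m_1\le1$, so $D(p_1,p_2)D(q_3,q_4)<1$ by Lemma~\ref{lem:four}. This is a contradiction.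
\end{example}

Three things separate the example from a proof. The inequality $t_1\le s_1$ is not among the signs~\eqref{eq:signs}; we will obtain it by making the configuration symmetric under $s\leftrightarrow t$. No actual point lies on $L$; the next lemma produces points close to $L$ instead. Finally, the resulting errors must be absorbed by a definite gap in the inequality $m_1m_2<1$, which takes one further argument in Section~\ref{sec:nonreal}.

The signs~\eqref{eq:signs} say nothing directly about the distance to $L$. But if lower and upper points alternate in a suitable way, they form a staircase that crosses $L$ back and forth within a bounded range, and a long staircase has a short step.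

\begin{lemma}[staircase]\label{lem:stair}
Let $N\ge2$, and let $e_i=(-\beta_i,\kappa_i)$ be lower and $u_i=(-\hat\beta_i,\hat\kappa_i)$ upper points, $0\le i\le N$, with $\beta_i,\kappa_i,\hat\beta_i,\hat\kappa_i>0$. Suppose that
\[
\beta_i/\kappa_i<\hat\beta_i/\hat\kappa_i\quad(0\le i\le N),\qquad \hat\kappa_i<\kappa_{i+1}\quad(0\le i<N).
\]
Then there are indices $j$ and $i\ge1$ with
\[
\hat\kappa_j-\hat\beta_j-1<\frac{1+\hat\beta_j}{N-1},\qquad \kappa_i>\frac{N}{N+1}\,(1+\beta_i).
\]
\end{lemma}

\begin{proof}
Put $\mu_i=\beta_i/\kappa_i$, $\nu_i=1/\kappa_i$, and define $\hat\mu_i,\hat\nu_i$ in the same way from $u_i$. Dividing $\kappa_i-\beta_i<1$ by $\kappa_i$ and $\hat\kappa_i-\hat\beta_i>1$ by $\hat\kappa_i$ gives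
\[
\mu_i+\nu_i>1,\qquad \hat\mu_i+\hat\nu_i<1,
\]
and the hypotheses become $\mu_i<\hat\mu_i$ and $\nu_{i+1}<\hat\nu_i$. In particular $0<\mu_i<\hat\mu_i<1$: this is the bounded range. For $0\le j<N$ let $\epsilon=\hat\kappa_j-\hat\beta_j-1>0$. Then
\[
\frac{\epsilon}{\hat\kappa_j}=1-\hat\mu_j-\hat\nu_j<1-\mu_j-\nu_{j+1}<\mu_{j+1}-\mu_j .
\]
The right-hand sides add up to $\mu_N-\mu_0<1$, so for some $j$ we have $N\epsilon<\hat\kappa_j=1+\hat\beta_j+\epsilon$, which is the first claim. For $1\le i\le N$ let $\delta=1+\beta_i-\kappa_i>0$. Then
\[
\frac{\delta}{\kappa_i}=\mu_i+\nu_i-1<\hat\mu_i+\hat\nu_{i-1}-1<\hat\mu_i-\hat\mu_{i-1}.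
\]
The right-hand sides add up to $\hat\mu_N-\hat\mu_0<1$, so for some $i\ge1$ we have $N\delta<\kappa_i=1+\beta_i-\delta$. Hence $\delta<(1+\beta_i)/(N+1)$, which is the second claim.
\end{proof}

\section{The configuration}\label{sec:model}

We need a planar set that satisfies Lemma~\ref{lem:convexify} and contains four points as in Lemma~\ref{lem:four}, their mirror images, and a staircase at each end. Multiplying all chart coordinates by a positive constant does not change the signs~\eqref{eq:signs}, so we list integer points and let $s+t=61/2$ play the role of $L$. The staircase points $e_i=(-A_i,20+A_i)$ and $u_i=(-\hat A_i,40+\hat A_i)$ lie on two lines parallel to $L$. The hypotheses of Lemma~\ref{lem:stair} read $\hat A_i>2A_i$ and $20+A_{i+1}>40+\hat A_i$, and we take the smallest integers allowed: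
\[
A_0=1,\qquad \hat A_i=2A_i+1,\qquad A_{i+1}=2A_i+22,
\]
that is, $A_i=23\cdot2^i-22$. Note that $A_i$ is even for $i\ge1$ and $\hat A_i$ is odd. Fix $M\ge17$. The \emph{model} (Figure~\ref{fig:model}) consists of the lower points
\begin{gather*}
e_i=(-A_i,\,20+A_i)\ \ (0\le i\le M),\qquad f_i=(20+A_i,\,-A_i)\ \ (0\le i\le17),\\
p_0=(12,18),\qquad p_1=(13,13),\qquad p_2=(18,12),
\end{gather*}
on which $s+t\in\{20,26,30\}$, and the upper points
\begin{gather*}
u_i=(-\hat A_i,\,40+\hat A_i),\qquad v_i=(40+\hat A_i,\,-\hat A_i)\quad(0\le i\le17),\\
q_1=(14,30),\qquad q_2=(15,16),\qquad q_3=(16,15),\qquad q_4=(30,14),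
\end{gather*}
on which $s+t\in\{31,40,44\}$. There are $79+(M-17)$ of them. Let $x=(0,0)$, $y=(1,0)$, $z=(0,1)$, and let $W\subset\mathbb R^2$ be the set of points whose chart coordinates are $2/61$ times the listed pairs; the types are as stated. We give the points of $W$ the same names and the cyclic order
\begin{equation}\label{eq:order}
f_{17},\dots,f_0,\ p_2,p_1,p_0,\ e_0,\dots,e_M,\ v_{17},\dots,v_0,\ q_4,q_3,q_2,q_1,\ u_0,\dots,u_{17}.
\end{equation}
Along the lower part and along the upper part of~\eqref{eq:order}, $s$ strictly decreases and $t$ strictly increases.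

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.125cm,y=0.125cm]
\draw[->,gray] (-28,0)--(48,0) node[right]{$s$};
\draw[->,gray] (0,-27)--(0,49) node[right]{$t$};
\draw[dashed] (-15.5,46)--(46,-15.5);
\draw[dotted,thick] (-24,44)--(-27,47) (44,-24)--(47,-27) (-3,43)--(-7,47) (43,-3)--(47,-7);
\draw[thick] plot[mark=*,mark size=1.5pt] coordinates{(44,-24) (21,-1) (18,12) (13,13) (12,18) (-1,21) (-24,44)};
\draw[thick] plot[mark=*,mark size=1.5pt,mark options={fill=white}] coordinates{(43,-3) (30,14) (16,15) (15,16) (14,30) (-3,43)};
\node[below left] at (44,-24) {$f_1$}; \node[below left] at (21,-1) {$f_0$};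
\node[below left] at (18.5,12) {$p_2$}; \node[below left] at (13,13) {$p_1$};
\node[below left] at (12,18.5) {$p_0$}; \node[below left] at (-1,21) {$e_0$};
\node[below left] at (-24,44) {$e_1$};
\node[above right] at (43,-1) {$v_0$}; \node[above right] at (30,14) {$q_4$};
\node[above right] at (15.5,15.5) {$q_2,q_3$}; \node[above right] at (14,30) {$q_1$};
\node[above right] at (0,41) {$u_0$};
\end{tikzpicture}
\caption{The central part of the model in the chart, with lower points filled and upper points hollow; the dashed line $s+t=61/2$ is the image of the line at infinity. For a convex polygon the lower chain would be a cap and the upper chain a cup. Here neither holds: $p_1$ lies below the chord $p_0p_2$, and $q_1$ lies above the chord $u_0q_2$.}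
\label{fig:model}
\end{figure}

\begin{lemma}\label{lem:model}
The sets $I=\{x,y,z\}$ and $W$, ordered by~\eqref{eq:order}, satisfy the hypotheses of Lemma~\ref{lem:convexify}.
\end{lemma}

\begin{proof}
We use Lemma~\ref{lem:chart} and compute with the integer coordinates.

(i) We must show that the quantities~\eqref{eq:signs} are nonzero for distinct points. No coordinate is $0$. The abscissas are: $-1$ or negative and even for the $e_i$; odd and at most $-3$ for the $u_i$; $21$ or even and at least $44$ for the $f_i$; odd and at least $43$ for the $v_i$; and $12,13,18,14,15,16,30$ for the $p_i,q_i$. As $A_i$ and $\hat A_i$ strictly increase, all abscissas are distinct. The ordinates are given by the same list with the roles of $e,u$ and $f,v$ exchanged, so they are distinct too. The slopes $t/s$ are $\frac32,1,\frac23,\frac{15}7,\frac{16}{15},\frac{15}{16},\frac7{15}$ for $p_0,p_1,p_2,q_1,\dots,q_4$. For $e_i$ and $u_j$ they are $-(1+20/A_i)$ and $-(1+40/\hat A_j)$, which are less than $-1$ and distinct because $\hat A_j=2A_i$ is impossible by parity. For $f_i$ and $v_j$ they are the reciprocals of these numbers, and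 lie in $(-1,0)$. So all slopes are distinct.

(ii) Let $w,w'$ be consecutive in~\eqref{eq:order}. If they have the same type, then $\alpha\alpha'>0$, $t'>t$ and $s>s'$, which settles $o=y$ and $o=z$. For $o=x$ the values of $st'-ts'$ are
\[
\begin{array}{ll@{\qquad}ll}
(f_{i+1},f_i),\ (e_i,e_{i+1}): & 20(A_{i+1}-A_i), & (v_{i+1},v_i),\ (u_i,u_{i+1}): & 40(\hat A_{i+1}-\hat A_i),\\
(f_0,p_2),\ (p_0,e_0): & 270, & (v_0,q_4),\ (q_1,u_0): & 692,\\
(p_2,p_1),\ (p_1,p_0): & 78, & (q_4,q_3),\ (q_2,q_1): & 226,
\end{array}
\]
and $31$ for $(q_3,q_2)$; all are positive. The pairs $(e_M,v_{17})$ and $(u_{17},f_{17})$ have $\alpha\alpha'<0$, so we need $ts'-st'$, $t-t'$ and $s'-s$ to be positive. With $\hat A=\hat A_{17}$, and $A=A_M$ for the first pair and $A=A_{17}$ for the second, $ts'-st'=(20+A)(40+\hat A)-A\hat A$, and $t-t'$, $s'-s$ are $20+A+\hat A$ and $40+A+\hat A$ in some order.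

(iii) With our choice of $x,y,z$, the point $w$ is $(\alpha_2,\alpha_3)=-\alpha(s,t)$. So the direction from $x$ to $w$ is $(-s,-t)$ for lower and $(s,t)$ for upper points. Along~\eqref{eq:order} these directions lie in the open quadrants II ($f_i$), III ($p_i$), IV ($e_i$ and $v_i$), I ($q_i$), II ($u_i$). Let $\vartheta$ be the angle of the direction, accumulated along the polygon. By (ii) each step increases $\vartheta$ by less than $\pi$, so it increases $\lfloor2\vartheta/\pi\rfloor$ by $0$, $1$ or $2$. Each step stays in its quadrant or passes to the next one, so the increase is $0$ or $1$ accordingly. The total is $4$, and the winding number about $x$ is $1$.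
\end{proof}

Let $\chi_M$ be the resulting simple abstract order type. Its interior points are $x,y,z$, its extreme points are the elements of $W$, and $\chi_M(x,y,z)=+$. Deleting the $e_i$ with $i>17$ from $\chi_M$ leaves $\chi_{17}$, because the remaining points and their cyclic order are those of the case $M=17$.

\section{The order type $\chi_{17}$ is not realizable}\label{sec:nonreal}

Let $M=17$, so $|W|=79$, and suppose that $\chi_{17}$ has a realization. Take the chart determined by the realizing points $x,y,z$. By Lemmas~\ref{lem:chart} and~\ref{lem:capcup} every $w\in W$ has the same type as in the model and receives coordinates $(s(w),t(w))$ such that: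
\begin{itemize}
\item[(R1)] the signs~\eqref{eq:signs} are the same as in the model, for all $w,w'\in W$;
\item[(R2)] $s+t<1$ on lower points and $s+t>1$ on upper points;
\item[(R3)] the lower points form a cap and the upper points form a cup.
\end{itemize}
For (R3) note that three points of one type with decreasing $s$ occur in this order in~\eqref{eq:order}, so $\chi_{17}$ is $+$ on them. We show that no map $W\to\mathbb R^2$ satisfies (R1)--(R3).

\subsection*{Symmetry}
Let $w\mapsto\bar w$ be the involution of $W$ that exchanges $e_i\leftrightarrow f_i$, $u_i\leftrightarrow v_i$, $p_i\leftrightarrow p_{2-i}$, $q_i\leftrightarrow q_{5-i}$. It preserves types, and in the model it swaps the two coordinates. If $(s,t)$ satisfies (R1)--(R3), so does $w\mapsto(t(\bar w),s(\bar w))$. Indeed, (R2) is symmetric. For (R1), each sign for the new map is the corresponding sign for the swapped coordinates of $\bar w,\bar w'$, and in the model these are the coordinates of $w,w'$. For (R3), let $w,w',w''$ have the same type and decreasing new abscissas. Then $\bar w,\bar w',\bar w''$ have decreasing $t$, hence increasing $s$; reversing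 the list and swapping the coordinates each reverse the orientation, so caps stay caps and cups stay cups. Since $\bar p_1=p_1$, we may assume
\[
t(p_1)\le s(p_1).
\]

\subsection*{Notation and data}
From now on all coordinates are those of the supposed realization. Write $p_i=(s_i,t_i)$, $q_i=(S_i,T_i)$, $e_0=(-\beta_0,\kappa_0)$, $m_i=t_i/s_i$. By (R1) these numbers are positive, and
\begin{gather}
s_1<S_1<S_3<s_2<S_4<s(v_i),\qquad t_2<t_1<T_4<T_3<\kappa_0<T_1,\label{eq:orders}\\
T_3/S_3<m_1,\qquad T_4/S_4<m_2,\label{eq:slopes}
\end{gather}
because in the model $13<14<16<18<30<43\le s(v_i)$, $12<13<14<15<21<30$, $\frac{15}{16}<1$ and $\frac{14}{30}<\frac{12}{18}$. Put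
\[
\sigma=s_1+t_1<1,\qquad h=m_1\le1,\qquad\text{so that}\qquad t_1<\tfrac12,\quad s_1\ge\frac\sigma2,\quad t_1=\frac{h\sigma}{1+h}.
\]
For an upper point let $\epsilon(w)=s(w)+t(w)-1>0$, and write $\epsilon_i=\epsilon(q_i)$.

In the model $st'-ts'=20\hat A_i-40A_i=20$ for $(e_i,u_i)$ and $t(e_{i+1})-t(u_i)=1$, so by (R1) and (R2) Lemma~\ref{lem:stair} applies to the $e_i,u_i$ with $N=17$. Likewise $st'-ts'=-20$ for $(f_i,v_i)$ and $s(f_{i+1})-s(v_i)=1$, so it applies to the $f_i,v_i$ with coordinates swapped. We obtain points $e_*=(-\beta,\kappa)$ among $e_1,\dots,e_{17}$, $u_*=(-\hat\beta,\hat\kappa)$ among the $u_i$, and $v_*=(1+\gamma+\epsilon(v_*),-\gamma)$ among the $v_i$, with $\beta,\hat\beta,\gamma>0$ and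
\begin{equation}\label{eq:close}
\kappa>\lambda(1+\beta),\quad\lambda=\tfrac{17}{18};\qquad \epsilon(u_*)<\frac{1+\hat\beta}{16};\qquad \epsilon(v_*)<\frac{1+\gamma}{16}.
\end{equation}
We do not know how far out these points are. The parameters $\beta,\gamma$ are removed by the mediant inequality: for $b,b'>0$ the fraction $\frac{a+a'}{b+b'}$ lies between $\frac ab$ and $\frac{a'}{b'}$. Steps 1--4 follow Example~\ref{ex:ideal} with error terms.

\subsection*{Step 1: $D(p_1,p_2)>\frac89$}
By~\eqref{eq:close} and the mediant inequality,
\begin{equation}\label{eq:De}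
D(e_*,p_1)=\frac{\kappa-t_1}{s_1+\beta}>\frac{(\lambda-t_1)+\lambda\beta}{s_1+\beta}\ge\min\Big\{\frac{\lambda-t_1}{s_1},\ \lambda\Big\}.
\end{equation}
Since $0<s_1<1-t_1$ and $t_1<\frac12<\lambda$,
\[
\frac{\lambda-t_1}{s_1}>\frac{\lambda-t_1}{1-t_1}=1-\frac{1-\lambda}{1-t_1}>1-2(1-\lambda)=\frac89 .
\]
Also $\lambda>\frac89$. So $D(e_*,p_1)>\frac89$, and $D(p_1,p_2)>D(e_*,p_1)$ because $e_*,p_1,p_2$ is a cap.

\subsection*{Step 2: $D(q_3,q_4)>\frac{16t_1}{16t_1+1}$}
Since $q_3,q_4,v_*$ is a cup, $D(q_3,q_4)>D(q_4,v_*)$. As $S_4>1-T_4$, the abscissas of $q_4$ and $v_*$ differ by less than $T_4+\gamma+\epsilon(v_*)$, so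
\[
D(q_4,v_*)>\frac{T_4+\gamma}{T_4+\gamma+\epsilon(v_*)}=\Big(1+\frac{\epsilon(v_*)}{T_4+\gamma}\Big)^{-1}.
\]
By~\eqref{eq:close}, the mediant inequality, $T_4>t_1$ and $t_1<1$,
\[
\frac{\epsilon(v_*)}{T_4+\gamma}<\frac1{16}\cdot\frac{1+\gamma}{T_4+\gamma}\le\frac1{16}\max\Big\{\frac1{T_4},1\Big\}<\frac1{16t_1}.
\]

\subsection*{Step 3: $m_1m_2<h^2\theta$, where $\theta=\sigma/(1+\epsilon_3)$}
The bound of Step 2 is weak when $t_1$ is small, and the bound $m_1m_2<1$ of Example~\ref{ex:ideal} has no margin. We need a bound on $m_2$ that is small when $t_1$ is small and that improves as $q_3$ moves away from $L$. From $T_3<hS_3$ we get $(1+h)S_3>S_3+T_3=1+\epsilon_3$. With $t_2<t_1$ and $s_2>S_3$,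
\[
m_2=\frac{t_2}{s_2}<\frac{t_1}{S_3}<\frac{(1+h)t_1}{1+\epsilon_3}=\frac{h\sigma}{1+\epsilon_3}=h\theta .
\]

\subsection*{Step 4: $\sigma>\frac{55}{72}$ and $\frac1\theta<\frac{72}{55}$}
By~\eqref{eq:orders} and~\eqref{eq:slopes}, Lemma~\ref{lem:four} applies. Together with Steps 1--3, $t_1=h\sigma/(1+h)$ and $h\le1$, it gives
\[
\frac89\cdot\frac{16h\sigma}{16\sigma+2}\le\frac89\cdot\frac{16h\sigma}{16h\sigma+1+h}=\frac89\cdot\frac{16t_1}{16t_1+1}<h^2\theta\le h\theta .
\]
The factor $h$ cancels, and we are left with
\[
\frac1\theta<\frac{72\sigma+9}{64\sigma}=\frac98+\frac9{64\sigma}.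
\]
Since $\theta<\sigma$, we get $64<72\sigma+9$, that is, $\sigma>\frac{55}{72}$. Then $\frac1\theta<\frac98+\frac9{64}\cdot\frac{72}{55}=\frac{72}{55}$.

\medskip
It remains to show that $1/\theta=(1+\epsilon_3)/\sigma$ is in fact larger, that is, that $q_3$ is far above $L$. We use $q_1$ as an intermediary. It lies to the right of $p_1$ and above $e_0$, which forces $\epsilon_1$ to be large. On the cup, $\epsilon$ is a convex function of $s$ that is small at $u_*$, so to the right of $q_1$ it can hardly fall below $\epsilon_1$.

\subsection*{Step 5: $1+\epsilon_1>\frac{13}9\sigma$}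
Since $e_*\ne e_0$, the abscissa of $e_0$ lies strictly between those of $e_*$ and $p_1$, so $e_0$ lies above the chord $e_*p_1$. With~\eqref{eq:De},
\[
\kappa_0>t_1+D(e_*,p_1)(s_1+\beta_0)>t_1+D(e_*,p_1)\,s_1>\min\{\lambda,\ t_1+\lambda s_1\}>\lambda\sigma .
\]
By~\eqref{eq:orders}, $1+\epsilon_1=S_1+T_1>s_1+\kappa_0>(\frac12+\lambda)\sigma=\frac{13}9\sigma$.

\subsection*{Step 6: $\epsilon_3>\epsilon_1-\frac1{16}\big(\frac2\sigma-1\big)$}
We have $-\hat\beta<S_1<S_3$, so $q_1$ lies below the chord $u_*q_3$. The function $s+t-1$ is affine and increasing in $t$, so $\epsilon_1$ is less than its value at the point of the chord above $q_1$: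
\[
(S_3+\hat\beta)\,\epsilon_1<(S_3-S_1)\,\epsilon(u_*)+(S_1+\hat\beta)\,\epsilon_3 .
\]
The left side exceeds $(S_1+\hat\beta)\epsilon_1$, so $\epsilon_3>\epsilon_1-\epsilon(u_*)\frac{S_3-S_1}{S_1+\hat\beta}$. Now $s_1<S_1<S_3<s_2<1$, the last inequality because $s_2+t_2<1$. Hence $S_3-S_1<1-s_1$ and $\frac{1+\hat\beta}{S_1+\hat\beta}<\frac1{S_1}<\frac1{s_1}$. With~\eqref{eq:close},
\[
\epsilon(u_*)\,\frac{S_3-S_1}{S_1+\hat\beta}<\frac1{16}\cdot\frac{1-s_1}{s_1}\le\frac1{16}\Big(\frac2\sigma-1\Big).
\]

\subsection*{Conclusion}
Put $\rho=1/\sigma$, so $1<\rho<\frac{72}{55}$ by Step 4, and $0<2\rho-1<\frac{89}{55}$. Steps 5 and 6 give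
\[
\frac1\theta=\frac{1+\epsilon_3}\sigma>\frac{13}9-\frac{\rho(2\rho-1)}{16}>\frac{13}9-\frac1{16}\cdot\frac{72}{55}\cdot\frac{89}{55}=\frac{13}9-\frac{801}{6050}.
\]
With Step 4 and $\frac{72}{55}=\frac{7920}{6050}$ this yields $\frac{13}9<\frac{8721}{6050}$, which is false because $13\cdot6050=78650>78489=9\cdot8721$. So $\chi_{17}$ is not realizable. It has the three interior points $x,y,z$ and $79$ extreme points, and Theorem~\ref{thm:A} is proved. \qed

\begin{remark}
After the normalization $h\le1$, the declared convexity is used for four triples only: $(e_*,p_1,p_2)$, $(q_3,q_4,v_*)$, $(e_*,e_0,p_1)$ and $(u_*,q_1,q_3)$, in Steps 1, 2, 5 and 6. The points $p_0$ and $q_2$ do not occur in the estimates; they are the mirror images of $p_2$ and $q_3$ and are needed for the symmetry.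
\end{remark}

\section{More interior and extreme points}\label{sec:B}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $k\ge3$ and $n\ge79$. Take the planar set of Section~\ref{sec:model} with $M=17+(n-79)$, so that $|W|=n$. The finitely many strict inequalities $[o,w_i,w_{i+1}]>0$ hold at $o=x$, hence for all $o$ in a disk $U$ around $x$. Add $k-3$ points of $U$ to $I=\{x,y,z\}$, one after another, each off the finitely many lines spanned by two points already present. Hypothesis (i) of Lemma~\ref{lem:convexify} persists by this choice, (ii) holds on $U$, and (iii) still holds about $x$. The lemma gives a simple abstract order type with exactly $k$ interior and $n$ extreme points. Its restriction to $\{x,y,z\}\cup W$ is $\chi_M$, which restricts further to $\chi_{17}$. A realization would restrict to a realization of $\chi_{17}$, and none exists by Section~\ref{sec:nonreal}. For $k\le2$, all simple abstract order types with exactly $k$ interior points are realizable by the known result recalled in the introduction.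
\end{proof}

\begin{thebibliography}{1}
\bibitem{DL} Michael Gene Dobbins and Seunghun Lee, \emph{Inscribable order types}, arXiv:2206.01253 (2022).
\end{thebibliography}
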